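\title{The grouping principle for pairs is $\Pi^1_1$-conservative over $\mathsf{RCA}_0+\mathrm{B}\Sigma^0_2$}

\begin{abstract}
The grouping principle $\mathrm{GP}^2_2$ says that for every coloring of pairs of natural numbers in two colors and every notion of largeness for finite sets there is an infinite sequence of large finite blocks such that the coloring is constant between any two blocks. We prove that $\mathsf{RCA}_0+\mathrm{B}\Sigma^0_2+\mathrm{GP}^2_2$ is $\Pi^1_1$-conservative over $\mathsf{RCA}_0+\mathrm{B}\Sigma^0_2$, even when the principle is allowed any finite number of colors and $\mathsf{WKL}$ and $\mathsf{COH}$ are added. The construction controls the jump of the grouping: stable computable instances have low solutions, and arbitrary computable instances have solutions whose jump is computable in any given degree $\mathbf d\gg\mathbf 0'$. A computable instance without computable solutions shows that $\Pi^1_1$ cannot be replaced by $\Pi^1_2$.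
\end{abstract}

\section{Groupings and the question}\label{sec:intro}

Write $[\mathbb N]^2$ for the set of pairs $x<y$ of natural numbers and identify $k$ with $\{0,\dots,k-1\}$. Ramsey's theorem for pairs gives, for a coloring $f:[\mathbb N]^2\to 2$, an infinite set on whose pairs $f$ is constant. The grouping principle asks for less: a sequence of large finite blocks such that $f$ sees each block as a single point. For nonempty finite sets write $F<G$ if $\max F<\min G$.

\begin{definition}\label{def:grouping}
A \emph{largeness notion} is a collection $\mathsf L$ of finite subsets of $\mathbb N$ that is closed under supersets and such that every infinite set $X\subseteq\mathbb N$ has a finite subset in $\mathsf L$. An \emph{infinite $\mathsf L$-grouping} for $f:[\mathbb N]^2\to k$ is a sequence $F_0<F_1<F_2<\cdots$ of members of $\mathsf L$, called \emph{blocks}, such that for all $i<j$ there is a color $c<k$ with $f(x,y)=c$ for all $x\in F_i$ and $y\in F_j$. The principle $\mathrm{GP}^2_2$ states that for every largeness notion $\mathsf L$ and every $f:[\mathbb N]^2\to 2$ there is an infinite $\mathsf L$-grouping for $f$. The principle $\mathrm{GP}^2_{<\infty}$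 states the same for every $k\ge1$ and every $f:[\mathbb N]^2\to k$.
\end{definition}

A finite set $A$ is represented by its code $\ulcorner A\urcorner=\sum_{x\in A}2^x$, so $\mathsf L$ is a set of numbers. If $A<A'$ then $\ulcorner A\urcorner<2^{\max A+1}\le\ulcorner A'\urcorner$. Hence a grouping can be recovered from the set $G$ of codes of its blocks by listing $G$ in increasing order, and we identify the grouping with $G$.

The largeness notion measures how much is demanded of a block. If $\mathsf L$ consists of all nonempty sets, then $\{0\}<\{1\}<\cdots$ is a grouping for every $f$. If $\mathsf L$ consists of the sets with at least two elements, the problem is already not computably solvable (Section~\ref{sec:noncomputable}). Blocks may also be forced to grow, as for the collection of sets having a nonempty subset $A$ with $|A|>\min A$. In all cases an infinite homogeneous set $H$ can be cut into a grouping: each tail of $H$ is infinite and so has a nonempty finite subset in $\mathsf L$, and we take the blocks one after another from later and later tails. A grouping is freer than this in two ways: nothing is required of $f$ inside a block, and the color between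 two blocks may depend on the blocks.

We work in second-order arithmetic. The theory $\mathsf{RCA}_0$ consists of the basic axioms for $0,1,+,\cdot,<$, induction for $\Sigma^0_1$ formulas and comprehension for $\Delta^0_1$ predicates. The scheme $\mathrm B\Sigma^0_2$ consists of the universal closures of
\[
\forall x<a\,\exists y\,\psi(x,y)\ \to\ \exists b\,\forall x<a\,\exists y<b\,\psi(x,y)
\]
for $\Sigma^0_2$ formulas $\psi$ with number and set parameters. $\mathsf{WKL}$ says that every infinite tree of binary strings has an infinite path. $\mathsf{COH}$ says that for every sequence $(R_x)_{x\in\mathbb N}$ of sets there is an infinite set $C$ that is \emph{cohesive}: for each $x$, all but finitely many elements of $C$ lie in $R_x$, or all but finitely many lie outside $R_x$. A sentence is $\Pi^1_1$ if it has the form $\forall X\,\varphi$ and $\Pi^1_2$ if it has the form $\forall X\,\exists Y\,\varphi$, with $\varphi$ arithmetical (free of set quantifiers). A theory $T\supseteq S$ is \emph{$\Pi^1_1$-conservative} over $S$ if every $\Pi^1_1$ sentence provable in $T$ is provable in $S$.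

By a theorem of Kreuzer, $\mathsf{RCA}_0+\mathrm{GP}^2_2$ proves $\mathrm B\Sigma^0_2$. The axioms of $\mathrm B\Sigma^0_2$ are $\Pi^1_1$ sentences, so any theory over which $\mathsf{RCA}_0+\mathrm{GP}^2_2$ is $\Pi^1_1$-conservative must prove them. The following question, from Patey and Yokoyama \cite{PY}, asks whether this lower bound is exact.

\begin{quote}
Is every $\Pi^1_1$ sentence provable in $\mathsf{RCA}_0+\mathrm B\Sigma^0_2+\mathrm{GP}^2_2$ already provable in $\mathsf{RCA}_0+\mathrm B\Sigma^0_2$?
\end{quote}

There is a reason for doubt. The evident way to build a grouping chooses one block after another, and each choice depends on the eventual behavior of $f(x,y)$ as $y$ grows. That such a recursion never stops is an instance of $\Sigma^0_2$-induction, which is not among the axioms of the base theory. The answer is nevertheless yes.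

\begin{theorem}\label{thm:main}
The theory $\mathsf{RCA}_0+\mathrm B\Sigma^0_2+\mathrm{GP}^2_{<\infty}+\mathsf{WKL}+\mathsf{COH}$ is $\Pi^1_1$-conservative over $\mathsf{RCA}_0+\mathrm B\Sigma^0_2$. In particular, every $\Pi^1_1$ sentence provable in $\mathsf{RCA}_0+\mathrm B\Sigma^0_2+\mathrm{GP}^2_2$ is provable in $\mathsf{RCA}_0+\mathrm B\Sigma^0_2$.
\end{theorem}

By Kreuzer's theorem, $\mathsf{RCA}_0+\mathrm{GP}^2_2$ and $\mathsf{RCA}_0+\mathrm B\Sigma^0_2+\mathrm{GP}^2_2$ are the same theory, which gives the following.

\begin{corollary}\label{cor:exact}
The $\Pi^1_1$ consequences of $\mathsf{RCA}_0+\mathrm{GP}^2_2$ are exactly those of $\mathsf{RCA}_0+\mathrm B\Sigma^0_2$.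
\end{corollary}

Run in the standard model $\omega$, the construction bounds the complexity of groupings. A coloring $f:[\omega]^2\to k$ is \emph{stable} if $\lim_y f(x,y)$ exists for every $x$. For a Turing degree $\mathbf d$, write $\mathbf d\gg\mathbf 0'$ if $\mathbf d$ computes a path through every $\emptyset'$-computable infinite subtree of $k^{<\omega}$, for each $k$.

\begin{theorem}\label{thm:low}
Let $f:[\omega]^2\to k$ be computable and let $\mathsf L$ be a computable largeness notion, in the sense that every infinite $X\subseteq\omega$, computable or not, has a finite subset in $\mathsf L$.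
\begin{itemize}
\item[(a)] If $f$ is stable, there is an infinite $\mathsf L$-grouping $G$ for $f$ with $G'\le_T\emptyset'$.
\item[(b)] In general, if $\mathbf d\gg\mathbf 0'$, there is an infinite $\mathsf L$-grouping $G$ for $f$ with $G'\le_T\mathbf d$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:optimal}
$\mathrm{GP}^2_2$ fails in the $\omega$-model of computable sets. Since $\mathrm{GP}^2_2$ is a $\Pi^1_2$ sentence, ``$\Pi^1_1$'' cannot be replaced by ``$\Pi^1_2$'' in Theorem~\ref{thm:main}, even if full induction is added to the base theory.
\end{theorem}

Theorem~\ref{thm:optimal} is proved in Section~\ref{sec:noncomputable}. Section~\ref{sec:idea} shows the main idea on a stable coloring of $[\omega]^2$ with blocks of two elements. Theorem~\ref{thm:main} is proved by adding solutions, one at a time, to a countable model of $\mathsf{RCA}_0+\mathrm B\Sigma^0_2$ without changing its first-order part. Sections~\ref{sec:tame} and~\ref{sec:paths} give the tools for preserving $\mathrm B\Sigma^0_2$, Section~\ref{sec:large} treats the largeness notion, Section~\ref{sec:construction} contains the construction, and Sections~\ref{sec:conservation} and~\ref{sec:complexity}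 derive Theorems~\ref{thm:main} and~\ref{thm:low}.

\section{A computable coloring without computable groupings}\label{sec:noncomputable}

If $a<a'$ lie in one block of a grouping, then $f(a,y)=f(a',y)$ for all $y$ in later blocks. So to defeat the $e$-th partial computable function $\varphi_e$ as a grouping it is enough to find two points in one of its blocks and to give them different colors toward all large $y$. A point cannot serve in both roles, and a priority ordering resolves the conflicts.

\begin{proof}[Proof of Theorem~\ref{thm:optimal}]
Let $\mathsf L=\{F:|F|\ge2\}$, a computable largeness notion. We construct a computable $f:[\omega]^2\to2$, defining $f(x,y)$ for all $x<y$ at stage $y$. At any moment each $e$ may hold a \emph{claim}, a pair $a_e<a'_e$. At stage $y$ go through $e=0,\dots,y-1$ in order. Suppose $e$ holds no claim and there is $i\le y$ such that $\varphi_e(i)$ converges within $y$ steps to the code of a set whose two least elements $a<a'$ are below $y$ and belong to no claim of any $e'<e$. Then $e$ \emph{acts}: it claims $(a,a')$ for the least such $i$, and all claims of indices $e''>e$ that meet $\{a,a'\}$ are canceled. At the end of the stage,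 for $x<y$, put $f(x,y)=1$ if $x=a'_e$ for a current claim, and $f(x,y)=0$ otherwise. A new claim avoids the claims of smaller indices and cancels the claims of larger indices that it meets, so current claims are always pairwise disjoint.

Between two actions of $e$ its claim is canceled, which requires an action of some $e'<e$. By induction $e$ acts at most $1+\sum_{e'<e}2^{e'}=2^e$ times. Suppose that $i\mapsto\varphi_e(i)$ lists the codes of an infinite $\mathsf L$-grouping $(F_i)$ for $f$. Take a stage after which no $e'<e$ acts. From then on the claims of the indices $e'<e$ are fixed and no claim of $e$ is canceled. The blocks are pairwise disjoint, so some $F_i$ is disjoint from those finitely many claims, and at every large enough stage this $i$ would allow $e$ to act if it held no claim. So $e$ eventually holds a permanent claim $(a,a')$, and $a,a'\in F_{i'}$ for some $i'$. For all large $y$ we have $f(a',y)=1$, and $f(a,y)=0$ because $a$ belongs to no other claim. So $f$ is not constant on $F_{i'}\times F_j$ for large $j$, a contradiction.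

Thus $\mathrm{GP}^2_2$ fails in the model whose numbers are $\omega$ and whose sets are the computable sets. This model satisfies $\mathsf{RCA}_0$ and, as its numbers are standard, $\mathrm B\Sigma^0_2$ and induction for all formulas of second-order arithmetic. Finally, $\mathrm{GP}^2_2$ has the form $\forall\mathsf L\,\forall f\,[\exists X\,\alpha\vee\exists G\,\beta]$ with $\alpha,\beta$ arithmetical: $\alpha$ says that $\mathsf L$ is not closed under supersets or that $X$ is an infinite set with no finite subset in $\mathsf L$, and $\beta$ says that if $f$ is a coloring $[\mathbb N]^2\to 2$ then $G$ is an infinite $\mathsf L$-grouping for it. This is a $\Pi^1_2$ sentence, provable in $\mathsf{RCA}_0+\mathrm{GP}^2_2$ but not in $\mathsf{RCA}_0$ with full induction.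
\end{proof}

\section{The idea: a stable coloring and blocks of two elements}\label{sec:idea}

This section is an illustration; no later proof depends on it. Let $f:[\omega]^2\to2$ be computable and stable, let $P(x)=\lim_yf(x,y)$, and let $\mathsf L=\{F:|F|\ge2\}$. The oracle $\emptyset'$ computes $P(x)$ by searching for $y_0$ such that $f(x,y)=f(x,y_0)$ for all $y\ge y_0$. Call a finite sequence $E=(E_1<\dots<E_l)$ of sets in $\mathsf L$ \emph{grouped} if $f$ is constant on $E_i\times E_j$ for $i<j$, and \emph{$\gamma$-homogeneous}, for a coloring $\gamma$ of points, if $\gamma$ is constant on each $E_i$. Different blocks may have different $\gamma$-colors.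

\emph{A grouping computable in $\emptyset'$.} Suppose a $P$-homogeneous grouped sequence has been chosen inside $[0,m)$. The \emph{reservoir} $X_m=\{y\ge m:\forall x<m\ f(x,y)=P(x)\}$ is cofinite. Two of its first three elements have the same $P$-color; they form the next block. For $x$ in an old block and $y$ in the new one, $f(x,y)=P(x)$, which depends only on the old block.

\emph{Deciding one fact.} To make the grouping $G$ low, $\emptyset'$ must also decide each fact ``$e\in G'$''. Such a fact says that some finite initial part of the grouping has a certain computable property $W$ that is preserved when further blocks are appended. Consider one $W$, at the start of the construction. The natural question, whether some grouped $P$-homogeneous $E$ satisfies $W$, is an existential question about $P$, one quantifier beyond what $\emptyset'$ decides. We ask instead a question about all colorings, which is $\Sigma^0_1$: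
\begin{quote}
is there $n$ such that for every $\gamma:[0,n)\to2$ some grouped $\gamma$-homogeneous $E$ inside $[0,n)$ satisfies $W$?
\end{quote}
If the answer is yes, apply it to $\gamma=P{\upharpoonright}n$. The resulting $E$ satisfies $W$ and is $P$-homogeneous, so the construction continues in $X_n$. For example, if $W$ says that some block has at least three elements, the answer is yes with $n=5$: three of five points share a $\gamma$-color, and they form a one-block sequence.

If the answer is no, the colorings $\gamma\in2^{<\omega}$ for which no grouped $\gamma$-homogeneous $E$ inside $[0,|\gamma|)$ satisfies $W$ form an infinite computable tree $T$. For example, if $W$ says that some block contains an even and an odd number, then $\gamma\in T$ exactly when no even number shares its color with an odd one, so the nodes of length at least $2$ are the parity coloring and its flip. If $\gamma$ is a path of $T$, every grouping whose blocks are $\gamma$-homogeneous avoids $W$. Here lies the difference from building one homogeneous set. To keep all later \emph{elements} in one color class of $\gamma$, we would have to know a class that is infinite, and this is a two-quantifier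 question about $\gamma$. To keep each later \emph{block} $\gamma$-homogeneous we need no such knowledge, only a few more points to choose from.

Concretely, $\emptyset'$ finds $\gamma_0\in T$ of length $5$ that has extensions in $T$ of every length, a $\Pi^0_1$ property. The pairs $(\gamma_0(x),P(x))$ take at most four values on $[0,5)$, so some two points form a block $E_1$ homogeneous for both $\gamma_0$ and $P$. We then have:
\begin{quote}
for every $n$ there is $\gamma:[0,n)\to2$ such that no grouped $\gamma$-homogeneous $E'$ inside $X_5\cap[0,n)$ makes $E_1{}^\frown E'$ satisfy $W$.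
\end{quote}
Indeed, for $n\ge5$ let $\gamma\in T$ extend $\gamma_0$; then $E_1{}^\frown E'$ is $\gamma$-homogeneous, and it is grouped since $f(x,y)=P(x)$ for $x\in E_1$ and $y\in X_5$. This invariant is $\Pi^0_1$ and mentions neither a path of $T$ nor $\gamma_0$: it records only the forbidden fact and a number of colors. Taking $E'$ empty shows that $E_1$ does not satisfy $W$. The next fact $W'$ is handled by the same question, now asked about pairs consisting of a coloring as in the invariant and an arbitrary new $2$-coloring. A negative answer doubles the number of colors in the invariant.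

Three things must change in a model of $\mathsf{RCA}_0+\mathrm B\Sigma^0_2$. An unstable coloring has no limit $P$; we replace it by a path through a tree of possible limits, which is used as an oracle and is never added to the model. The count ``five points for four colors'' must be replaced by a finitary property of $\mathsf L$. And the recursion with oracle $\emptyset'\oplus P$ may not pass through all numbers of the model, so one step must decide all facts below a given, possibly nonstandard, bound.

\section{Models, jumps and tame oracles}\label{sec:tame}

From here through Section~\ref{sec:conservation}, $M$ is a model of $\mathrm I\Sigma_1$ in the language $0,1,+,\cdot,<$. A subset of $M$ is \emph{finite}, or \emph{coded}, if it is the set of positions of the digit $1$ in the binary expansion of some $c\in M$, and \emph{infinite} if it is unbounded in $M$. An arbitrary bounded subset of $M$ need not be coded. For $Z\subseteq M$, the classes $\Sigma_n(Z)$, $\Pi_n(Z)$ consist of the relations definable in $(M,Z)$ by $\Sigma_n$, $\Pi_n$ formulas with parameters from $M$; $\Delta_n(Z)=\Sigma_n(Z)\cap\Pi_n(Z)$; and $\mathrm I\Gamma(Z)$, $\mathrm B\Gamma(Z)$ denote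 induction and bounding for $\Gamma(Z)$. Put $M[Z]=(M,\Delta_1(Z))$, a structure for second-order arithmetic. We use the following standard facts.
\begin{itemize}
\item[(S1)] In $M$, primitive recursive functions, exponentiation among them, are total with $\Delta_1$ graphs; the relation ``the $x$-th binary digit of $c$ is $1$'' is $\Delta_0$; and there is a $\Delta_1$ truth definition for $\Delta_0$ formulas with a coded set as parameter.
\item[(S2)] $\mathrm I\Sigma_1(Z)$ implies $\mathrm B\Sigma_1(Z)$, and implies that every bounded $\Sigma_1(Z)$ or $\Pi_1(Z)$ set is coded.
\item[(S3)] $M[Z]\models\mathsf{RCA}_0$ if and only if $M\models\mathrm I\Sigma_1(Z)$, and in that case $M[Z]\models\mathrm B\Sigma^0_2$ if and only if $M\models\mathrm B\Sigma_2(Z)$.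
\item[(S4)] $\mathsf{RCA}_0$ proves that every infinite set has a total increasing enumeration.
\item[(S5)] For each $\Delta_0$ formula $\theta(\bar x,X)$ there is a term $t(\bar x)$ such that the truth of $\theta(\bar x,X)$ depends only on $X\cap[0,t(\bar x))$. (Terms are monotone; in each term $s$ occurring as $s\in X$ replace the quantified variables by their bounds, add up, and add $1$.)
\end{itemize}
To prove $\mathrm B\Sigma_{n+1}$ it suffices to treat $\Pi_n$ matrices $\psi$, since a leading existential quantifier of $\psi$ can be merged with $\exists y$ by pairing.

\emph{Strings and trees.} For $r,n\in M$, $r^n$ is the coded set of coded sequences of length $n$ with values below $r$, and $r^{<M}=\bigcup_nr^n$; $\sqsubseteq$ is the initial segment relation. Sequences are coded so that the code is at least the length. The pairing function is a bijection with $\langle i,c\rangle\ge i$. A \emph{tree} is a set of strings closed under initial segments. The codes of the strings in $r^{<M}$ of length below $n$ are bounded, so a tree $T\subseteq r^{<M}$ is infinite if and only if it has nodes of every length. A \emph{path} of $T$ is a function $B:M\to r$ such that for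 every $n$ the restriction $B{\upharpoonright}n$ is coded and lies in $T$.

For a set $X\subseteq M$, $X{\upharpoonright}s$ is its characteristic sequence on $[0,s)$, and $X$ is \emph{regular} if every $X{\upharpoonright}s$ is coded. As usual $X\oplus Y=\{2x:x\in X\}\cup\{2y+1:y\in Y\}$, and $\oplus$ interleaves binary strings of equal length. A function used as an oracle, as in $Z\oplus B$, stands for its graph $\{\langle i,B(i)\rangle:i\in M\}$. For $\rho\in r^n$ let $\mathrm{gr}(\rho)\in2^n$ have digit $1$ at $\langle i,c\rangle<n$ exactly when $\rho(i)=c$; this makes sense as $i\le\langle i,c\rangle<n$. Then $\mathrm{gr}$ is monotone for $\sqsubseteq$, and $\mathrm{gr}(B{\upharpoonright}n)$ consists of the first $n$ digits of the graph of $B$.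

\emph{The jump.} Let $\theta_n(x,y,X)$ be the $\Delta_0$ formula with code $n\in M$ and let $t_n(x,y)$ be the value of the term from (S5), a primitive recursive function of $n,x,y$. For a binary string $\rho$ let $U(\langle n,x\rangle,\rho)$ say that there are $y\le s\le|\rho|$ with $t_n(x,y)\le s$ such that $\theta_n(x,y,\rho{\upharpoonright}s)$ is true, where $\rho{\upharpoonright}s$ is read as a coded set. By (S1), $U$ is $\Delta_1$, and by its form it is \emph{monotone}: $U(e,\rho)$ and $\rho\sqsubseteq\rho'$ imply $U(e,\rho')$. If $\varphi(x,X)$ is the $\Sigma_1$ formula $\exists y\,\theta_n(x,y,X)$, with $n$ standard, then (S5) gives the \emph{normal form}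
\begin{equation}\label{eq:normal}
\varphi(x,X)\iff\exists s\ U(\langle n,x\rangle,X{\upharpoonright}s)\qquad(x\in M,\ X\subseteq M\text{ regular}).
\end{equation}
For regular $X$ define $X'=\{e:\exists s\,U(e,X{\upharpoonright}s)\}$. By \eqref{eq:normal}, with number parameters absorbed into $x$, every $\Sigma_1(X)$ or $\Pi_1(X)$ relation, in particular $X$ itself, is $\Delta_1(X')$. Write $U^Z(e,\rho)$ for $U(e,(Z{\upharpoonright}|\rho|)\oplus\rho)$. For regular $Z$ this is monotone in $\rho$ and $\Delta_1(Z)$, and for regular $Z,X$ monotonicity gives
\begin{equation}\label{eq:reljump}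
e\in(Z\oplus X)'\iff\exists n\ U^Z(e,X{\upharpoonright}n).
\end{equation}

Our constructions use oracles such as $Z'$, for which $\Sigma_1$-induction is not available. The next definition isolates what is available.

\begin{definition}\label{def:tame}
A set $Q\subseteq M$ is \emph{tame} if $M\models\mathrm I\Delta_0(Q)+\mathrm B\Sigma_1(Q)$.
\end{definition}

By (S2), $Z$ is tame whenever $M\models\mathrm I\Sigma_1(Z)$. Also, $\mathrm I\Delta_0(Q)$ holds for every regular $Q$: for $x\le a$, a $\Delta_0$ formula $\theta(x,Q)$ is equivalent by (S5) to $\theta(x,u)$ for the coded set $u=Q\cap[0,t(a))$, so induction up to $a$ is an instance of $\mathrm I\Delta_0$ in $M$.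

\begin{lemma}\label{lem:tame}
Let $Q$ be tame.
\begin{itemize}
\item[(a)] $\Delta_1(Q)$ is closed under Boolean operations and bounded quantification, also with bounds given by primitive recursive functions. If $A\in\Delta_1(Q)$ then $\Delta_1(A)\subseteq\Delta_1(Q)$.
\item[(b)] Every set in $\Delta_1(Q)$ is regular.
\item[(c)] Induction and the least number principle hold for $\Delta_1(Q)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The class $\Sigma_1(Q)$ is closed under $\wedge,\vee,\exists$, and under $\forall x<a$ because $\mathrm B\Sigma_1(Q)$ makes $\forall x<a\,\exists y\,\theta$ equivalent to $\exists b\,\forall x<a\,\exists y<b\,\theta$. Applying this to a relation and to its complement gives the closure of $\Delta_1(Q)$. For a bound $g(\bar z)$ with $g$ primitive recursive, $\forall x<g(\bar z)\,\psi$ is equivalent both to $\exists b\,(b=g(\bar z)\wedge\forall x<b\,\psi)$ and to $\forall b\,(b=g(\bar z)\to\forall x<b\,\psi)$. If $A\in\Delta_1(Q)$, the closure properties give $\Delta_0(A)\subseteq\Delta_1(Q)$, hence $\Sigma_1(A)\subseteq\Sigma_1(Q)$ and $\Delta_1(A)\subseteq\Delta_1(Q)$.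

(b) Let $A$ and its complement be defined by $\exists y\,\alpha(x,y)$ and $\exists y\,\beta(x,y)$ with $\alpha,\beta\in\Delta_0(Q)$, and let $a\in M$. By $\mathrm B\Sigma_1(Q)$ there is $b$ such that every $x<a$ has a witness $y<b$ to $\alpha\vee\beta$. So for $x<a$, $x\in A$ if and only if $\exists y<b\,\alpha(x,y)$. The statement that some $c<2^a$ codes $\{x<i:\exists y<b\,\alpha(x,y)\}$ is $\Delta_0(Q)$ with parameter $2^a$, and it holds for all $i\le a$ by $\mathrm I\Delta_0(Q)$: keep $c$ or add $2^i$ to it.

(c) If $a\in A\in\Delta_1(Q)$, then $A\cap[0,a]$ is coded and nonempty, so it has a least element. Induction follows by applying this to the complement.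
\end{proof}

The next two lemmas translate $\mathrm B\Sigma^0_2$ into tameness of a jump and back. The first is where the hypothesis $\mathrm B\Sigma^0_2$ on the ground model enters, and the second is our only way of verifying it in an extension.

\begin{lemma}\label{lem:jumptame}
If $M[Z]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$, then $Z'$ is tame.
\end{lemma}

\begin{proof}
The set $Z'$ is $\Sigma_1(Z)$, hence regular by (S2), so $\mathrm I\Delta_0(Z')$ holds. Let $\theta(x,y,X)$ be $\Delta_0$ with term $t$ as in (S5). Then $\theta(x,y,Z')$ is equivalent to $\exists u\,(u=Z'{\upharpoonright}t(x,y)\wedge\theta(x,y,u))$. The clause $u=Z'{\upharpoonright}t$ says that $|u|=t$, that $i\in Z'$ for all $i<t$ with $u(i)=1$, which is $\Sigma_1(Z)$ by $\mathrm B\Sigma_1(Z)$, and that $i\notin Z'$ for all $i<t$ with $u(i)=0$, which is $\Pi_1(Z)$. So $\theta(x,y,Z')$ is $\Sigma_2(Z)$, and bounding for it is an instance of $\mathrm B\Sigma_2(Z)$.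
\end{proof}

\begin{lemma}\label{lem:criterion}
If $Q$ is tame and $Y,Y'\in\Delta_1(Q)$, then $M[Y]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$.
\end{lemma}

\begin{proof}
The set $Y$ is regular by Lemma~\ref{lem:tame}(b). Every $\Sigma_1(Y)$ or $\Pi_1(Y)$ relation is $\Delta_1(Y')$, hence $\Delta_1(Q)$. So induction for $\Sigma_1(Y)$ holds by Lemma~\ref{lem:tame}(c), and bounding for a $\Pi_1(Y)$ matrix is an instance of $\mathrm B\Sigma_1(Q)$. Apply (S3).
\end{proof}

\section{Paths through trees}\label{sec:paths}

A weak form of K\"onig's lemma, one level at a time, needs only tameness.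

\begin{lemma}\label{lem:extendible}
Let $Q$ be tame, let $T\subseteq r^{<M}$ be an infinite tree in $\Delta_1(Q)$, and let $n\in M$. Some $\rho\in T\cap r^n$ has extensions in $T$ of every length $n'\ge n$.
\end{lemma}

\begin{proof}
Otherwise, for each $\rho\in r^n$ there is $n'\ge n$ such that $\rho$ has no extension of length $n'$ in $T$. The last clause is $\Delta_1(Q)$ in $(\rho,n')$, so $\mathrm B\Sigma_1(Q)$ bounds these lengths by one $n^*$. A node of $T$ of length $n^*$ restricts to an extension in $T$ of its own initial segment $\rho\in r^n$, of the length excluded for $\rho$. So $T$ has no node of length $n^*$, a contradiction.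
\end{proof}

We need full paths in two situations. For a tree in $\Delta_1(Z)$ we want a path that can be added to the model. This is a low basis theorem. The familiar argument decides $e=0,1,2,\dots$ in turn with oracle $Z'$, passing to the subtree where $e$ does not enter the jump whenever that subtree is infinite. Without $\mathrm I\Sigma_1(Z')$ we cannot rely on this recursion, but its outcome on $[0,l)$ has a direct description as the lexicographically least member of a coded set. The odd indices below serve to decide the values of the path in the same way.

\begin{lemma}[low paths]\label{lem:lowpath}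
Let $M[Z]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$, let $r\in M$, and let $T\subseteq r^{<M}$ be an infinite tree in $\Delta_1(Z)$. Then $T$ has a path $B$ with $(Z\oplus B)'\in\Delta_1(Z')$, and $M[Z\oplus B]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$.
\end{lemma}

\begin{proof}
For $\rho\in r^{<M}$ let $V(2e,\rho)$ be $U^Z(e,\mathrm{gr}(\rho))$, and let $V(2\langle i,c\rangle+1,\rho)$ say that $i<|\rho|$ and $\rho(i)=c$. Then $V$ is $\Delta_1(Z)$ and monotone in $\rho$. For $\tau\in2^l$ put
\[
T_\tau=\{\rho\in T:\neg V(e,\rho)\text{ for all }e<l\text{ with }\tau(e)=0\},
\]
a subtree of $T$ by monotonicity. ``$T_\tau$ is infinite'' says $\forall n\,\exists\rho\in r^n\,(\rho\in T_\tau)$, which is $\Pi_1(Z)$. So $\{\tau\in2^l:T_\tau\text{ is infinite}\}$ is coded by (S2). It contains $1^l$; let $\tau_l$ be its lexicographically least element.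

For $l\le l'$ we have $\tau_l=\tau_{l'}{\upharpoonright}l$. Indeed, the tree of $\tau_{l'}{\upharpoonright}l$ contains $T_{\tau_{l'}}$ and so is infinite, whence $\tau_l$ is lexicographically at most $\tau_{l'}{\upharpoonright}l$. If it were strictly smaller, then $\tau_l$ followed by $l'-l$ ones would be smaller than $\tau_{l'}$ and would have the same infinite tree as $\tau_l$. Let $H=\bigcup_l\tau_l$. As $Z'$ is tame by Lemma~\ref{lem:jumptame} and $\tau=\tau_l$ is defined from a $\Pi_1(Z)$ relation by bounded quantifiers, $H\in\Delta_1(Z')$. The trees $T_{\tau_l}$ decrease with $l$.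

If $H(e)=0$ and $e<l$, then $\neg V(e,\rho)$ for all $\rho\in T_{\tau_l}$. If $H(e)=1$, then $\tau_e0$ precedes $\tau_{e+1}=\tau_e1$, so $T_{\tau_e0}=\{\rho\in T_{\tau_e}:\neg V(e,\rho)\}$ is not infinite, and there is $n$ such that $V(e,\rho)$ holds for all $\rho\in T_{\tau_e}\cap r^n$. For fixed $l$, $\mathrm B\Sigma_1(Z)$ with the parameter $\tau_l$ bounds these $n$ for $e<l$ by one $n_l$. By monotonicity,
\begin{equation}\label{eq:decided}
V(e,\rho)\iff H(e)=1\qquad(e<l,\ \rho\in T_{\tau_l},\ |\rho|\ge n_l).
\end{equation}
Given $n$ and $l$, take $l'\ge l$ exceeding $2\langle i,c\rangle+1$ for all $i<n$, $c<r$, and take $\rho\in T_{\tau_{l'}}$ with $|\rho|\ge n,n_{l'}$. By \eqref{eq:decided}, for $i<n$ and $c<r$ we have $H(2\langle i,c\rangle+1)=1$ if and only if $\rho(i)=c$. So for every $i$ there is a unique $c<r$ with $H(2\langle i,c\rangle+1)=1$; call it $B(i)$. Moreover $B{\upharpoonright}n=\rho{\upharpoonright}n\in T_{\tau_{l'}}\subseteq T_{\tau_l}$. Thus $B\in\Delta_1(Z')$ is a path of every $T_{\tau_l}$, and of $T$. By \eqref{eq:reljump}, $e\in(Z\oplus B)'$ if and only if $V(2e,B{\upharpoonright}n)$ for some $n$, and by \eqref{eq:decided} with $l=2e+1$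 and monotonicity this holds if and only if $H(2e)=1$. So $Z\oplus B$ and $(Z\oplus B)'$ are in $\Delta_1(Z')$, and Lemma~\ref{lem:criterion} applies with $Q=Z'$.
\end{proof}

The second situation is a tree in $\Delta_1(Z')$. Its path $P$ will serve only as an oracle, so it is enough that $Z'\oplus P$ be tame. This is the one lemma that needs $M$ to be countable.

\begin{lemma}[Simpson--Smith]\label{lem:tamepath}
Let $M$ be countable, $Q$ tame, $k\in M$, and $T\subseteq k^{<M}$ an infinite tree in $\Delta_1(Q)$. Then $T$ has a path $P$ with $Q\oplus P$ tame.
\end{lemma}

\begin{proof}
Working outside $M$, we build infinite trees $T=T_0\supseteq T_1\supseteq\cdots$ in $\Delta_1(Q)$, indexed by $\omega$, and handle one of the following countably many tasks at each step $i$.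

\emph{A length $n\in M$.} Take $\rho\in T_i\cap k^n$ as in Lemma~\ref{lem:extendible} and let $T_{i+1}$ be the infinite tree of nodes of $T_i$ comparable with $\rho$.

\emph{A bound $a\in M$ and a $\Delta_0$ formula $\theta(x,y,X)$ with parameters.} Let $t$ be as in (S5), and let $V(x,\rho)$ say that there is $y\le|\rho|$ with $t(x,y)\le|\rho|$ and $\theta(x,y,(Q{\upharpoonright}|\rho|)\oplus\mathrm{gr}(\rho))$. This is $\Delta_1(Q)$ and monotone in $\rho$. If for some $x<a$ the tree $\{\rho\in T_i:\neg V(x,\rho)\}$ is infinite, let $T_{i+1}$ be this tree. Otherwise let $T_{i+1}=T_i$; for each $x<a$ there is a length at which all nodes of $T_i$ satisfy $V(x,\cdot)$, and by $\mathrm B\Sigma_1(Q)$ and monotonicity one length $n$ works for all $x<a$.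

Let $\rho$ be chosen at a step $i$ of the first kind. Each $T_j$ contains $\rho$: for $j\le i$ by choice, and for $j>i$ because $T_j\subseteq T_{i+1}$ has a node of length $|\rho|$, which must be $\rho$. A string chosen later lies in $T_{i+1}$ and so is comparable with $\rho$. Hence the chosen strings, one for each length, form a path $P$ of every $T_j$. The set $Q\oplus P$ is regular, so $\mathrm I\Delta_0(Q\oplus P)$ holds. Consider a task $(a,\theta)$. In the first case $\neg V(x,P{\upharpoonright}n)$ for all $n$, so this $x<a$ has no $y$ with $\theta(x,y,Q\oplus P)$: a length $n\ge y,t(x,y)$ would give $V(x,P{\upharpoonright}n)$. In the second case $V(x,P{\upharpoonright}n)$ holds for all $x<a$, so each $x<a$ has a witness $y\le n$. In both cases the instance of bounding holds, so $M\models\mathrm B\Sigma_1(Q\oplus P)$.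
\end{proof}

\section{Strong largeness}\label{sec:large}

The construction must find a block in $\mathsf L$ below a bound that works for all colorings with a given number of colors. That $\mathsf L$ is a largeness notion in $M[Z]$ speaks only of infinite sets in $\Delta_1(Z)$ and gives no such bound directly, so we name the property we need. A set is \emph{homogeneous} for a coloring of points if the coloring is constant on it.

\begin{definition}\label{def:strong}
Let $M[Z]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$ and let $\mathsf L\in\Delta_1(Z)$ be a set of finite sets closed under supersets. $\mathsf L$ is \emph{strongly large} in $M[Z]$ if for every infinite $X\in\Delta_1(Z)$ and every $r\ge1$ in $M$ there is $n$ such that for every $\rho\in r^n$ some nonempty subset of $X\cap[0,n)$ lies in $\mathsf L$ and is homogeneous for $\rho$.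
\end{definition}

For example, $\{F:|F|\ge2\}$ is strongly large: take $n$ with $|X\cap[0,n)|>r$. If strong largeness fails we do not solve the instance; we extend the model so that it ceases to be an instance.

\begin{lemma}\label{lem:destroy}
Let $M[Z]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$ and let $\mathsf L\in\Delta_1(Z)$ be closed under supersets but not strongly large in $M[Z]$. There is $B$ such that $M[Z\oplus B]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$ and $\mathsf L$ is not a largeness notion in $M[Z\oplus B]$.
\end{lemma}

\begin{proof}
Let $X,r$ witness the failure. The strings $\rho\in r^{<M}$ for which no nonempty subset of $X\cap[0,|\rho|)$ in $\mathsf L$ is homogeneous form an infinite tree in $\Delta_1(Z)$. Let $B$ be a path as in Lemma~\ref{lem:lowpath}. Some class $Y=X\cap B^{-1}(c)$ with $c<r$ is infinite: otherwise each $c<r$ has a $y$ with $\forall x\ge y\,(x\in X\to B(x)\ne c)$, and $\mathrm B\Sigma^0_2$ in $M[Z\oplus B]$ gives a common bound for these $y$, above which $X$ has no element. A nonempty finite subset of $Y$ is homogeneous for $B{\upharpoonright}n$ with $n$ above its maximum, so it is not in $\mathsf L$. Also $\emptyset\notin\mathsf L$,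 for otherwise the singletons of $Y$ would be in $\mathsf L$ by closure under supersets. So the infinite set $Y\in\Delta_1(Z\oplus B)$ has no finite subset in $\mathsf L$.
\end{proof}

\section{Groupings with controlled jump}\label{sec:construction}

In this section $M[Z]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$, $k\ge1$ is in $M$, $h:M\times M\to k$ is a function in $\Delta_1(Z)$, and $\mathsf L\in\Delta_1(Z)$ is strongly large in $M[Z]$. Allowing $h$ on all of $M\times M$ lets the same result produce cohesive sets.

\subsection{The tree of possible limits}

For $\sigma\in k^{<M}$ let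
\[
X_\sigma=\{y\ge|\sigma|:\forall x<|\sigma|\ \ h(x,y)=\sigma(x)\},\qquad T_h=\{\sigma\in k^{<M}:X_\sigma\ne\emptyset\}.
\]
Each $X_\sigma$ is in $\Delta_1(Z)$. If $\sigma\sqsubseteq\tau$ then $X_\tau\subseteq X_\sigma$, so $T_h$ is a tree. It is $\Sigma_1(Z)$, hence in $\Delta_1(Z')$, and it is infinite because $n\in X_\sigma$ for $\sigma=(h(0,n),\dots,h(n-1,n))$. If $P$ is a path of $T_h$, every $X_{P\upharpoonright m}$ is infinite: for $n\ge m$ it contains the nonempty set $X_{P\upharpoonright n}$, whose elements are at least $n$. So a path is a consistent prescription of limits: $h(x,y)$ need not tend to $P(x)$, but it does so along any set whose later elements are taken from the reservoirs $X_{P\upharpoonright m}$.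

\begin{proposition}\label{prop:main}
Let $P$ be a path of $T_h$ such that $Q=Z'\oplus P$ is tame. There is a set $G$ with $G,(Z\oplus G)'\in\Delta_1(Q)$ and $M[Z\oplus G]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$ that is the set of codes of a sequence $(F_j)_{j\in M}$ in $M[Z\oplus G]$ of nonempty sets $F_0<F_1<\cdots$ in $\mathsf L$ such that
\begin{itemize}
\item[(1)] $h$ is constant on $F_i\times F_j$ for all $i<j$;
\item[(2)] for each $x$ there is $j_0$ such that $h(x,y)=P(x)$ for all $j\ge j_0$ and $y\in F_j$.
\end{itemize}
\end{proposition}

Fix $P$ and $Q$ as in the proposition for the rest of the section. Note that $Z,Z',P\in\Delta_1(Q)$, so every $\Sigma_1(Z)$ or $\Pi_1(Z)$ relation and the relation $\sigma=P{\upharpoonright}m$ are $\Delta_1(Q)$.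

\subsection{Conditions}

A \emph{block sequence} is a coded sequence $E=(E_1<\dots<E_l)$ of nonempty sets in $\mathsf L$, with $l=0$ allowed. It is \emph{inside} a set $A$ if all its blocks are subsets of $A$, \emph{grouped} if $h$ is constant on $E_i\times E_j$ for all $i<j$, and \emph{$\rho$-homogeneous}, for a coloring $\rho$ defined on all its blocks, if $\rho$ is constant on each block. One observation produces all grouped sequences below.

\begin{lemma}\label{lem:concat}
Let $F$ be a grouped $P$-homogeneous block sequence inside $[0,m)$ and let $E$ be a grouped block sequence inside $X_{P\upharpoonright m}$. Then $F^\frown E$ is a grouped block sequence.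
\end{lemma}

\begin{proof}
The elements of $X_{P\upharpoonright m}$ are at least $m$, so the blocks of $E$ come after those of $F$. For $x$ in a block of $F$ and $y$ in a block of $E$ we have $h(x,y)=P(x)$, which is constant on the block of $F$.
\end{proof}

For a block sequence $F=(F_1<\dots<F_l)$ let $\chi_F$ be the characteristic string, of length $\ulcorner F_l\urcorner+1$, of the set of codes of its blocks, and the empty string if $l=0$. Later blocks have larger codes, so $\chi_F\sqsubseteq\chi_{F^\frown E}$. Write $F\Vdash e$, ``$F$ forces $e$'', for $U^Z(e,\chi_F)$. This relation is $\Delta_1(Z)$ and, by monotonicity, $F\Vdash e$ implies $F^\frown E\Vdash e$. It plays the role of the property $W$ of Section~\ref{sec:idea}. The next definitions formalize the invariant found there, with a finite set $N$ of forbidden facts and $r$ colors.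

\begin{definition}\label{def:condition}
Let $\sigma\in k^{<M}$, let $F$ be a block sequence inside $[0,|\sigma|)$, and let $N$ be a finite set. A string $\rho\in r^n$ is \emph{$(F,\sigma,N)$-good} if there is no grouped $\rho$-homogeneous block sequence $E$, possibly empty, inside $X_\sigma\cap[0,n)$ with $F^\frown E\Vdash e$ for some $e\in N$. A \emph{condition} is a tuple $p=(F,m,r,N)$ where $F$ is a grouped $P$-homogeneous block sequence inside $[0,m)$, $r\ge1$, $N$ is a finite set, and
\begin{equation}\label{eq:star}
\text{for every $n$ there is an $(F,P{\upharpoonright}m,N)$-good string $\rho\in r^n$.}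
\end{equation}
\end{definition}

The codes of block sequences inside $[0,n)$ are bounded by a primitive recursive function of $n$, so goodness is $\Delta_1(Z)$. A sequence $E$ that witnesses the failure of goodness for $\rho{\upharpoonright}n'$ also witnesses it for $\rho$, so restrictions of good strings are good. Thus \eqref{eq:star} says that the tree of good strings in $r^{<M}$ is infinite. It is $\Pi_1(Z)$ in $p$ and $P{\upharpoonright}m$, so being a condition is a $\Delta_1(Q)$ property of $p$. Taking $E$ empty shows that
\begin{equation}\label{eq:notforced}
F\nVdash e\ \text{ for all }e\in N\text{, whenever }(F,m,r,N)\text{ is a condition.}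
\end{equation}

\subsection{Deciding all facts below a bound in one step}

We want to extend a condition so that every $e<b$ is either forced or forbidden. Treating $e=0,1,\dots,b-1$ in turn requires induction on the statement that $t$ steps can be carried out, which is $\Sigma_1(Q)$, and tameness does not provide it. Instead we ask how \emph{many} of the $e<b$ can be forced against all colorings. If $j$ is the maximum and $E$ forces exactly $j$ of them, all others can be forbidden at once, since forcing one more would force $j+1$. Finding $j$ needs only $\mathrm I\Sigma_1(Z)$.

The number of colors in the question must depend on $j$. The failure of the question for $j+1$ produces a coloring $\gamma$, and the question for $j$ is then applied to $\gamma$ and $P$ together. So the question for $j$ must allow $k$ times as many colors as the question for $j+1$. For $b=k=2$ the questions for $j=0,1,2,3$ concern $8,4,2,1$ colors. The one for $j=3$ fails trivially. If the one for $j=1$ succeeds and the one for $j=2$ fails, then some $2$-coloring $\gamma$ prevents forcing both facts, and the $4$-coloring $(\gamma,P)$ yields a sequence forcing exactly one; we learn only then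 which fact is forbidden.

\begin{lemma}[extension]\label{lem:extension}
Let $p=(F,m,r,N)$ be a condition and $b\in M$. There is a condition $p^*=(F^*,m^*,r^*,N^*)$ such that
\begin{itemize}
\item[(i)] $F^*=F^\frown E$ for a nonempty block sequence $E$ inside $X_{P\upharpoonright m}$;
\item[(ii)] $m^*\ge m$, $m^*\ge b$ and $N^*\supseteq N$;
\item[(iii)] every $e<b$ satisfies $F^*\Vdash e$ or $e\in N^*$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\sigma=P{\upharpoonright}m$, and let ``good'' mean $(F,\sigma,N)$-good. A \emph{candidate below $n$} is a nonempty grouped block sequence inside $X_\sigma\cap[0,n)$. For a candidate $E$ put $\nu(E)=|\{e<b:F^\frown E\Vdash e\}|\le b$. For $j\le b+1$ let $q_j=k^{\,b+1-j}$, so that $q_{b+1}=1$ and $q_j=q_{j+1}k$ for $j\le b$. A pair of colorings of $[0,n)$ with $u$ and $v$ colors is regarded as one coloring with $uv$ colors; a set is homogeneous for the pair if and only if it is homogeneous for both. Let $S_j(n)$ be the statement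
\begin{quote}
for every good $\rho\in r^n$ and every $\gamma:[0,n)\to q_j$ there is a candidate $E$ below $n$, homogeneous for $\rho$ and for $\gamma$, with $\nu(E)\ge j$.
\end{quote}
All quantifiers are bounded, so $S_j(n)$ is $\Delta_1(Z)$ in $(j,n)$, and $J=\{j\le b+1:\exists n\,S_j(n)\}$ is coded by (S2).

\emph{Choice of $j$ and $n$.} We have $0\in J$: strong largeness, applied to the infinite set $X_\sigma$ and $rq_0$ colors, gives $n$ such that every pair $(\rho,\gamma)$ has a nonempty homogeneous set in $\mathsf L$ inside $X_\sigma\cap[0,n)$, and this set alone is a candidate. We have $b+1\notin J$: for each $n$ a good $\rho\in r^n$ exists by \eqref{eq:star}, and no candidate has $\nu(E)\ge b+1$. Let $j=\max J\le b$ and fix $n$ with $S_j(n)$.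

\emph{Choice of $E$.} Call a pair $(\rho,\gamma)$ with $\rho\in r^{n'}$ and $\gamma:[0,n')\to q_{j+1}$ \emph{excellent} if $\rho$ is good and every candidate $E$ below $n'$ homogeneous for $\rho$ and $\gamma$ has $\nu(E)\le j$. Restrictions of excellent pairs are excellent, and the failure of $S_{j+1}(n')$ for every $n'$ means that there are excellent pairs of every length. So they form an infinite tree in $\Delta_1(Z)$ over the alphabet $r^*=rq_{j+1}$. By Lemma~\ref{lem:extendible} for the tame set $Z$, fix an excellent $(\rho,\gamma)$ of length $n$ with excellent extensions of every length $n'\ge n$. Apply $S_j(n)$ to $\rho$ and the coloring $(\gamma,P{\upharpoonright}n)$, which has $q_{j+1}k=q_j$ colors. This gives a candidate $E$ below $n$, homogeneous for $\rho$, $\gamma$ and $P$, with $\nu(E)\ge j$; by excellence $\nu(E)=j$. Put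
\[
F^*=F^\frown E,\qquad m^*=\max(n,b),\qquad N^*=N\cup\{e<b:F^*\nVdash e\}.
\]
Since $E$ has an element in $[m,n)$, we have $m<n\le m^*$. So (i)--(iii) hold, and $F^*$ is a $P$-homogeneous block sequence inside $[0,m^*)$, grouped by Lemma~\ref{lem:concat}.

\emph{Verification of \eqref{eq:star} for $p^*$.} As restrictions of good strings are good, it suffices to treat lengths $n'\ge n$. Let $(\rho',\gamma')$ be an excellent extension of $(\rho,\gamma)$ of length $n'$, viewed as a string in $(r^*)^{n'}$. We show that it is $(F^*,P{\upharpoonright}m^*,N^*)$-good. Suppose instead that $E'$ is a grouped block sequence, possibly empty, inside $X_{P\upharpoonright m^*}\cap[0,n')$, homogeneous for $\rho'$ and $\gamma'$, with $F^{*\frown}E'\Vdash e$ for some $e\in N^*$. Let $D=E^\frown E'$. By Lemma~\ref{lem:concat}, applied to $E$ inside $[0,m^*)$, $D$ is a grouped block sequence. It is nonempty and inside $X_\sigma\cap[0,n')$, because $X_{P\upharpoonright m^*}\subseteq X_\sigma$. It is homogeneous for $\rho'$ and $\gamma'$, since these agree with $\rho$ and $\gamma$ on the blocks of $E$. So $D$ is a candidate below $n'$, and $F^\frown D\Vdash e$. If $e\in N$, this contradicts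 the goodness of $\rho'$. If $e\notin N$, then $e<b$ and $F^*\nVdash e$. Now $F^\frown D$ extends $F^*$, so it forces the $j$ indices below $b$ that $F^*$ forces, and also $e$. Thus $\nu(D)\ge j+1$, which contradicts the excellence of $(\rho',\gamma')$.
\end{proof}

Strong largeness and the fact that $P$ is a path of $T_h$ were used only to show $0\in J$, that is, to obtain a new block at all. No induction or bounding involving $P$ was used: $P$ enters only through the strings $P{\upharpoonright}m$, $P{\upharpoonright}n$ and $P{\upharpoonright}m^*$. Tameness of $Q$ is needed for the iteration, to which we turn.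

\subsection{Iteration along a cut}

We iterate the extension lemma, always taking the least extension. The statement that $s$ steps can be carried out is $\Sigma_1(Q)$, so the set of such $s$ may be a proper cut of $M$. This is harmless if the bounds $b$ used along the way are unbounded in $M$. We ensure it by letting $b$ be the code of the whole computation so far: if these codes were bounded, the statement would be $\Delta_1(Q)$ and induction would apply.

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $p_0=(\emptyset,0,1,\emptyset)$, where the first entry is the empty sequence; it is a condition because every string is good when $N=\emptyset$. The statement that $p^*$ is a condition satisfying (i)--(iii) of Lemma~\ref{lem:extension} for $p$ and $b$ is $\Delta_1(Q)$. A \emph{history of length $s$} is a coded sequence $\langle p_0,\dots,p_s\rangle$ such that for each $t<s$, $p_{t+1}$ is the $p^*$ with least code that satisfies this statement for $p=p_t$ and $b=b_t$, where $b_t$ is the code of $\langle p_0,\dots,p_t\rangle$. Being a history of length $s$ is $\Delta_1(Q)$ by Lemma~\ref{lem:tame}(a). Initial segments of histories are histories. Two histories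 agree on their common domain, since at the least index $t+1$ of disagreement both entries are determined by the common part up to $t$. A history of length $s$ extends to one of length $s+1$, by Lemma~\ref{lem:extension} and the least number principle for $\Delta_1(Q)$. Call $s$ a \emph{stage} if there is a history of length $s$. For a stage $s$, the condition $p_s=(F^s,m_s,r_s,N_s)$ and the code $b_s$ of the history of length $s$ are well defined, and $s+1$ is a stage. For stages $s\le t$, $F^t$ extends $F^s$, $m_s\le m_t$ and $N_s\subseteq N_t$, by induction along the coded history of length $t$.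

\emph{The $b_s$ are unbounded in $M$.} Suppose all codes of histories are below $d$. The set $I$ of $s$ such that some $c<d$ is a history of length $s$ is $\Delta_1(Q)$, contains $0$ and is closed under successor. By Lemma~\ref{lem:tame}(c), $d\in I$. But a history of length $d$ has code at least $d$.

\emph{The set $G$.} Let $G$ be the set of codes of blocks of the $F^s$, $s$ a stage. A block of $F^{t+1}$ not in $F^t$ lies in $X_{P\upharpoonright m_t}$. Hence for every stage $s$,
\begin{equation}\label{eq:later}
\text{every block coded in $G$ that is not a block of $F^s$ is a subset of }X_{P\upharpoonright m_s}.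
\end{equation}
In particular a block that is not in $F^{s+1}$ has elements at least $m_{s+1}\ge b_s$ and code at least $2^{b_s}>b_s$. So for any stage $s$ with $b_s\ge x$, $x\in G$ if and only if $x$ codes a block of $F^{s+1}$. Such $s$ exists, so both $x\in G$ and $x\notin G$ are expressed by the existence of a history of some length $s+1$ with $b_s\ge x$ and a $\Delta_1$ property; thus $G\in\Delta_1(Q)$, and $G$ is regular. It is infinite, since $F^{s+2}$ has a block not in $F^{s+1}$, with code above $b_s$.

\emph{The jump.} Each $\chi_{F^t}$ is an initial segment of the characteristic function of $G$, as later blocks have larger codes, and the lengths are unbounded, as $G$ is infinite. By \eqref{eq:reljump} and monotonicity, $e\in(Z\oplus G)'$ if and only if $F^t\Vdash e$ for some stage $t$. Let $s$ be any stage with $b_s>e$. We show that $e\in(Z\oplus G)'$ if and only if $F^{s+1}\Vdash e$. Suppose $F^{s+1}\nVdash e$. For $t\le s+1$, $F^t\nVdash e$ since $F^{s+1}$ extends $F^t$. For $t\ge s+1$, (iii) gives $e\in N_{s+1}\subseteq N_t$, and $F^t\nVdash e$ by \eqref{eq:notforced}. As for $G$, it follows that $(Z\oplus G)'\in\Delta_1(Q)$. Since $Z\oplus G\in\Delta_1(Q)$,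 Lemma~\ref{lem:criterion} gives $M[Z\oplus G]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$.

\emph{The sequence.} By (S4), $G$ has an increasing enumeration $(\ulcorner F_j\urcorner)_{j\in M}$ in $M[Z\oplus G]$, indexed by all of $M$ even if the stages form a proper cut. For $i<j$ the blocks $F_i,F_j$ occur in a common $F^s$, which is a grouped block sequence whose order agrees with the order of codes. So $F_i<F_j$ and (1) holds. Given $x$, take a stage $s$ with $m_s>x$, which exists as $m_{t+1}\ge b_t$, and let $j_0$ be the number of blocks of $F^s$. These are $F_0,\dots,F_{j_0-1}$, so (2) follows from \eqref{eq:later}.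
\end{proof}

\section{The conservation theorem}\label{sec:conservation}

\begin{corollary}\label{cor:onestep}
Let $M$ be countable, $M[Z]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$, $k\ge1$, and let $f:[M]^2\to k$ and a set $\mathsf L$ of finite sets be in $\Delta_1(Z)$. There is $Y$ with $Z\in\Delta_1(Y)$ such that $M[Y]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$ and, in $M[Y]$, either $\mathsf L$ is not a largeness notion or $f$ has an infinite $\mathsf L$-grouping.
\end{corollary}

\begin{proof}
If $\mathsf L$ is not closed under supersets, take $Y=Z$. If it is closed but not strongly large in $M[Z]$, take $Y=Z\oplus B$ from Lemma~\ref{lem:destroy}. Otherwise let $h(x,y)=f(x,y)$ for $x<y$ and $h(x,y)=0$ for $x\ge y$. The set $Z'$ is tame by Lemma~\ref{lem:jumptame}, so Lemma~\ref{lem:tamepath} gives a path $P$ of $T_h\in\Delta_1(Z')$ with $Z'\oplus P$ tame. Let $G$ be as in Proposition~\ref{prop:main} and $Y=Z\oplus G$. For $i<j$, $x\in F_i$ and $y\in F_j$ we have $x<y$ and so $h(x,y)=f(x,y)$; by (1), $(F_j)$ is an infinite $\mathsf L$-grouping for $f$.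
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\varphi$ be arithmetical and suppose that $\mathsf{RCA}_0+\mathrm B\Sigma^0_2$ does not prove $\forall X\,\varphi(X)$. By the completeness and L\"owenheim--Skolem theorems there are a countable model $(M,\mathcal S_0)$ of $\mathsf{RCA}_0+\mathrm B\Sigma^0_2$ and $Z_0\in\mathcal S_0$ with $\neg\varphi(Z_0)$. Then $M\models\mathrm I\Sigma_1(Z_0)+\mathrm B\Sigma_2(Z_0)$, so $M[Z_0]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$ by (S3). We build $Z_0,Z_1,\dots$, indexed by $\omega$, with $Z_n\in\Delta_1(Z_{n+1})$ and $M[Z_n]\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$; then $\Delta_1(Z_n)\subseteq\Delta_1(Z_{n+1})$ by Lemma~\ref{lem:tame}(a). As $M$ is countable, there are countably many tasks of the three kinds below with data in $\Delta_1(Z_i)$. List them once $Z_i$ is defined, and handle the $j$-th of them at step $n=\langle i,j\rangle\ge i$, which defines $Z_{n+1}$ from $Z=Z_n$.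
\begin{itemize}
\item \emph{A triple $(k,f,\mathsf L)$ with $k\ge1$, $f:[M]^2\to k$ and $\mathsf L$ a set of finite sets.} Let $Z_{n+1}$ be the set $Y$ of Corollary~\ref{cor:onestep}.
\item \emph{An infinite tree $T\subseteq2^{<M}$.} Let $Z_{n+1}=Z_n\oplus B$ with $B$ from Lemma~\ref{lem:lowpath}.
\item \emph{A sequence $(R_x)_{x\in M}$ of sets.} Let $k=2$, let $h(x,y)=1$ if $y\in R_x$ and $0$ otherwise, and let $\mathsf L$ be the set of all nonempty finite sets. It is strongly large, as a singleton is homogeneous for every coloring. Take $P$ by Lemmas~\ref{lem:jumptame} and~\ref{lem:tamepath}, $G$ by Proposition~\ref{prop:main}, and let $Z_{n+1}=Z_n\oplus G$. The set $C=\bigcup_jF_j$ is infinite and belongs to $M[Z_{n+1}]$: since $\min F_j\ge j$, $y\in C$ if and only if $y\in F_j$ for some $j\le y$. By (2), for each $x$ the elements $y\ge\min F_{j_0}$ of $C$ are all in $R_x$ or all outside $R_x$, according to $P(x)$. So $C$ is cohesive for $(R_x)$.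
\end{itemize}
Let $\mathcal S=\bigcup_n\Delta_1(Z_n)$. The truth of an arithmetical formula depends only on $M$ and the parameters. An instance of $\Delta^0_1$-comprehension, $\Sigma^0_1$-induction or $\mathrm B\Sigma^0_2$ has finitely many set parameters, which lie in one $M[Z_n]$, where the instance holds. So $(M,\mathcal S)\models\mathsf{RCA}_0+\mathrm B\Sigma^0_2$. Being an infinite tree, a path, or a cohesive set for a given sequence is arithmetical, so $\mathsf{WKL}$ and $\mathsf{COH}$ hold by the second and third tasks.

For $\mathrm{GP}^2_{<\infty}$, let $f:[M]^2\to k$ and $\mathsf L$ be in $\mathcal S$ with $\mathsf L$ a largeness notion in $(M,\mathcal S)$, and let step $n$ handle $(k,f,\mathsf L)$. If $\mathsf L$ were not a largeness notion in $M[Z_{n+1}]$, the witness would be a failure of closure under supersets or an infinite $X\in\Delta_1(Z_{n+1})\subseteq\mathcal S$ with no finite subset in $\mathsf L$, and either would be a witness in $(M,\mathcal S)$ as well. So $f$ has an infinite $\mathsf L$-grouping in $\Delta_1(Z_{n+1})\subseteq\mathcal S$.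

Finally $\neg\varphi(Z_0)$ holds in $(M,\mathcal S)$, since $\varphi$ is arithmetical and $M$ is unchanged. So $\forall X\,\varphi(X)$ is not provable in $\mathsf{RCA}_0+\mathrm B\Sigma^0_2+\mathrm{GP}^2_{<\infty}+\mathsf{WKL}+\mathsf{COH}$. The last sentence of the theorem follows because $\mathrm{GP}^2_2$ is the case $k=2$ of $\mathrm{GP}^2_{<\infty}$.
\end{proof}

\section{The complexity of groupings}\label{sec:complexity}

\begin{proof}[Proof of Theorem~\ref{thm:low}]
Take $M=\omega$ and $Z=\emptyset$. Every $Q\subseteq\omega$ is tame, and $\Delta_1(Q)$ is the class of sets computable from $Q$. The set $X'$ of Section~\ref{sec:tame} is $\Sigma_1(X)$ and, by \eqref{eq:normal}, every $\Sigma_1(X)$ set is reducible to it, so it is Turing equivalent to the usual jump.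

The notion $\mathsf L$ is strongly large in $\omega[\emptyset]$. Otherwise let $X,r$ witness the failure. K\"onig's lemma, applied to the tree in the proof of Lemma~\ref{lem:destroy}, gives $B:\omega\to r$ such that no nonempty $B$-homogeneous finite subset of $X$ is in $\mathsf L$. But some class $X\cap B^{-1}(c)$ is infinite and so has a finite subset in $\mathsf L$, which can be taken nonempty: if $\emptyset\in\mathsf L$, any singleton is in $\mathsf L$. Here we use that $\mathsf L$ is large for all infinite sets, as $B$ need not be computable.

Let $h$ be defined from $f$ as in the proof of Corollary~\ref{cor:onestep}. For any path $P$ of $T_h$, Proposition~\ref{prop:main} gives an infinite $\mathsf L$-grouping $G$ for $f$ with $G'\le_T(\emptyset\oplus G)'\le_T\emptyset'\oplus P$. It remains to choose $P$.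

(a) Let $P(x)=\lim_yf(x,y)$. Then $P\le_T\emptyset'$, by searching for a $y_0>x$ with $f(x,y)=f(x,y_0)$ for all $y\ge y_0$. Each $X_{P\upharpoonright m}$ is cofinite, hence nonempty, so $P$ is a path of $T_h$ and $G'\le_T\emptyset'$.

(b) The tree $T_h$ is an $\emptyset'$-computable infinite subtree of $k^{<\omega}$, so $\mathbf d$ computes a path $P$ of it. Also $\mathbf d$ computes $\emptyset'$, which is the only path of the $\emptyset'$-computable tree $\{\emptyset'{\upharpoonright}n:n\in\omega\}$. Hence $G'\le_T\emptyset'\oplus P\le_T\mathbf d$.
\end{proof}

\begin{thebibliography}{9}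

\bibitem{PY}
Ludovic Patey and Keita Yokoyama,
\emph{The proof-theoretic strength of Ramsey's theorem for pairs and two colors},
arXiv:1601.00050 (2016).

\end{thebibliography}
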